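# Colored $p$-ary partitions, $p$-adic valuations and $\binom{2p-1}{p-1}$

Throughout, $p\ge 3$ is a prime and $\nu=\nu_p$ is the $p$-adic valuation, with $\nu(0)=+\infty$, extended as usual to $\mathbb Q$ and to the ring $\mathbb Z_p$ of $p$-adic integers. Every rational number with denominator prime to $p$ lies in $\mathbb Z_p$, and the units of $\mathbb Z_p$ are the elements of valuation $0$. A congruence between power series is meant coefficient by coefficient. We write $[x^n]f$ for the coefficient of $x^n$ in $f$, and we put $\varepsilon=[p=3]$, that is, $\varepsilon=1$ if $p=3$ and $\varepsilon=0$ otherwise.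

## One block of colors: the difference $d_1(p^2n)-d_1(n)$

Let $d_1(n)$ be the number of ways to write $n$ as a sum of powers of $p$, where the order of the parts does not matter, each part equal to $1$ gets one of $p$ colors, and each part larger than $1$ gets one of $p-1$ colors. In generating-function form,
$$D_1(x)=\sum_{n\ge0}d_1(n)x^n=\frac1{1-x}\prod_{j\ge0}\frac1{(1-x^{p^j})^{p-1}} .$$
For $p=3$ we have $d_1(1)=3$, and $d_1(3)=10+2=12$: three ones with three colors give $\binom{5}{3}=10$ choices, and the single part $3$ gives $2$.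

How close to each other, $p$-adically, are $d_1(n)$ and $d_1(p^2n)$? The answer involves the number
$$W_p=\frac{\binom{2p-1}{p-1}-1}{p^{3-\varepsilon}},\qquad W_3=\frac{10-1}{9}=1 .$$
We shall see that $W_p$ is an integer. For $p\ge5$ this is Wolstenholme's theorem. A prime $p$ with $\binom{2p-1}{p-1}\equiv1\pmod{p^4}$ is called a Wolstenholme prime. For $p\ge 5$ this means $p\mid W_p$. For $p=3$ neither condition holds, since $10\not\equiv1\pmod{81}$ and $W_3=1$. So for all $p\ge3$, $p$ is a Wolstenholme prime if and only if $p\mid W_p$.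

**Proposition 1.** $W_p$ is an integer, and for every $n\ge1$
$$d_1(p^2n)-d_1(n)\equiv p^{3-\varepsilon}\,W_p\,n\pmod{p^{4-\varepsilon}} .$$

**Step 1: a functional equation.** The purpose is to compare $D_1(x)$ with $D_1(x^p)$. Splitting off the factor $j=0$ of the product gives $D_1(x)=(1-x)^{-p}\prod_{j\ge1}(1-x^{p^j})^{-(p-1)}$, whereas $D_1(x^p)=(1-x^p)^{-1}\prod_{j\ge1}(1-x^{p^j})^{-(p-1)}$. Hence
$$D_1(x)=G(x)\,D_1(x^p),\qquad G(x)=\frac{1-x^p}{(1-x)^p}. \tag{1}$$
Since $(1-x)^p\equiv1-x^p\pmod p$, we have $G\equiv1\pmod p$. Iterating (1) gives $D_1(x)=\prod_{j\ge0}G(x^{p^j})\equiv1\pmod p$. So $d_1(0)=1$ and $p\mid d_1(i)$ for $i\ge1$.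

**Step 2: extracting every $p$-th coefficient.** Let $U\big(\sum a_nx^n\big)=\sum a_{pn}x^n$. Then
$$U\big(f(x)\,g(x^p)\big)=U(f)\,g, \tag{2}$$
because the coefficient of $x^{pn}$ in $f(x)g(x^p)$ is $\sum_jf_{pn-pj}\,g_j$. By (1) and (2), $UD_1=U(G)D_1$, so $UD_1-D_1=E\,D_1$ with $E=U(G)-1$. We must compute $E$.

**Step 3: the coefficients of $E$.** Let $g_j=[x^{pj}]G$ for $j\ge1$. From $(1-x)^{-p}=\sum_N\binom{N+p-1}{p-1}x^N$ we get
$$g_j=\binom{pj+p-1}{p-1}-\binom{pj-1}{p-1}=\prod_{i=1}^{p-1}\Big(1+\frac{pj}i\Big)-\prod_{i=1}^{p-1}\Big(1-\frac{pj}i\Big),$$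
where the second product uses that $p-1$ is even. Write $\prod_{i=1}^{p-1}(1+y/i)=\sum_{s=0}^{p-1}e_sy^s$ with $e_s\in\mathbb Q\cap\mathbb Z_p$. Then $g_j=2\sum_{s\text{ odd}}e_s(pj)^s$.

If $p=3$, only $s=1$ occurs, $e_1=1+\frac12=\frac32$, and $g_j=9j$ exactly.

Let $p\ge5$. Modulo $p$ the numbers $1/i$ run through all nonzero residues, so $\sum e_sy^s$ reduces to a polynomial of degree $p-1$ with constant term $1$ whose roots are all the nonzero residues. It is therefore $1-y^{p-1}$, and $p\mid e_s$ for $1\le s\le p-2$. In particular $p\mid e_2$ and $p\mid e_3$. Next put $y=-p$: since $\prod_{i=1}^{p-1}(1-p/i)=\prod_{i=1}^{p-1}(i-p)/i=1$, we get $pe_1=p^2e_2-p^3e_3+\cdots$, and every term on the right is divisible by $p^3$. So $p^2\mid e_1$. Now in $g_j=2pe_1j+2p^3e_3j^3+\cdots$ the term with $s=3$ is divisible by $p^4$ and the terms with $s\ge5$ by $p^5$. Hence $g_j\equiv2pe_1j\pmod{p^4}$, with $p^3\mid 2pe_1$.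

Taking $j=1$ we have $g_1=\binom{2p-1}{p-1}-1=p^{3-\varepsilon}W_p$. So $W_p$ is an integer and, for every $p\ge3$, $g_j\equiv p^{3-\varepsilon}W_p\,j\pmod{p^{4-\varepsilon}}$. With
$$z=\frac{x}{(1-x)^2}=\sum_{n\ge1}nx^n$$
this says $E\equiv p^{3-\varepsilon}W_p\,z\pmod{p^{4-\varepsilon}}$.

**Step 4: two differences.** We now pass from $n$ to $pn$ and then to $p^2n$. First,
$$d_1(pn)-d_1(n)=\sum_{j=1}^n g_j\,d_1(n-j)\equiv g_n\equiv p^{3-\varepsilon}W_p\,n\pmod{p^{4-\varepsilon}},$$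
since $p^{3-\varepsilon}\mid g_j$ for all $j$ and $p\mid d_1(n-j)$ for $j<n$. Second, $U^2D_1-UD_1=U(ED_1)=U(EG)D_1$ by (1) and (2). As $p^{3-\varepsilon}\mid E$ and $G\equiv1\pmod p$, we have $EG\equiv E\pmod{p^{4-\varepsilon}}$. Since $U(z)=\sum pn\,x^n=pz$, it follows that $U(EG)\equiv p^{3-\varepsilon}W_p\cdot pz\equiv0\pmod{p^{4-\varepsilon}}$. So $d_1(p^2n)\equiv d_1(pn)\pmod{p^{4-\varepsilon}}$, and adding the two congruences proves Proposition 1. $\square$

So for $p\nmid n$ the valuation of $d_1(p^2n)-d_1(n)$ is exactly $3-\varepsilon$ if $p\nmid W_p$, and is strictly larger if $p\mid W_p$. What changes when there are more colors, and when $p$ divides $n$?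

## All $m$ and all $n$: a conjecture and a congruence

For $m\ge1$ define $d_m(n)$ by
$$D_m(x)=\sum_{n\ge0}d_m(n)x^n=\frac{1}{(1-x)^{m}}\prod_{j\ge0}\frac{1}{(1-x^{p^{j}})^{m(p-1)}} ,$$
so that parts equal to $1$ have $mp$ colors and parts larger than $1$ have $m(p-1)$ colors. Note that $D_m=D_1^m$. In the paper of Maciej Ulas and Błażej Żmija, "On $p$-adic valuations of certain $m$ colored $p$-ary partition functions", arXiv:1904.03398 (2019), one finds the following.

**Conjecture.** Let $n\ge1$ and $m=pk+i\ge1$ with $k\in\mathbb N$ and $i\in\{0,\dots,p-1\}$. If $i\ne p-1$, then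
$$\nu_p(d_m(p^2n)-d_m(n))=\nu_p(n)+2\nu_p(m)+3-[p=3].$$
If $i=p-1$, then
$$\nu_p(d_{pk+p-1}(p^2n)-d_{pk+p-1}(n))\ge\nu_p(n)+4-[p=3],$$
with equality for infinitely many $n$.

We are to prove or disprove it. Proposition 1 already hurts: for $m=1$ and $p\nmid n$ the predicted equality fails whenever $p$ is a Wolstenholme prime. Here is the congruence that decides all cases.

**Theorem 2.** Let $p\ge3$ be prime and $m,n,a\ge1$ integers. Then there is $\theta\in\mathbb Z_p$ with
$$d_m(p^an)-d_m(n)=p^{3-\varepsilon}\,m^2(m+1)\,n\Big(\frac{W_p}{2}(m+1)^{\nu_p(n)}+p\,\theta\Big).$$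

**Corollary 3.** For all $a\ge1$,
$$\nu_p\big(d_m(p^an)-d_m(n)\big)\ge\nu_p(n)+2\nu_p(m)+\nu_p(m+1)+3-\varepsilon, \tag{3}$$
with equality if and only if $p\nmid W_p$ and ($p\nmid m+1$ or $p\nmid n$).

**Proof of Corollary 3 from Theorem 2.** The bracket in Theorem 2 lies in $\mathbb Z_p$, which gives (3). Equality holds exactly when the bracket is a unit, that is, when $p\nmid W_p(m+1)^{\nu(n)}$. The power $(m+1)^{\nu(n)}$ is prime to $p$ if and only if $\nu(n)=0$ or $p\nmid m+1$. $\square$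

Take $a=2$ and $m=pk+i$. The conjecture is false as stated, in two independent ways.

For $i\ne p-1$ we have $\nu(m+1)=0$. If $p\nmid W_p$ (in particular for $p=3$), the conjectured equality holds for all such $m$ and all $n$. If $p\mid W_p$, it fails for all such $m$ and all $n$, the valuation being strictly larger. So the first assertion holds precisely for the primes $p$ that are not Wolstenholme primes. By R. J. McIntosh, *On the converse of Wolstenholme's theorem*, Acta Arith. 71 (1995), 381–389, the primes $16843$ and $2124679$ are Wolstenholme primes. Hence the first assertion is false for these two, for example with $p=16843$ and $m=n=1$, for which Proposition 1 suffices.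

For $i=p-1$ we have $\nu(m)=0$ and $m+1=p(k+1)$, so $\nu(m+1)=1+\nu(k+1)\ge1$, and (3) shows that the conjectured inequality is always true. If $p\mid k+1$, then (3) gives the larger lower bound $\nu(n)+5-\varepsilon$ for every $n$, so equality never occurs. This happens for every $p$, for instance with $m=p^2-1$. For $p=3$, $m=8$ the valuation is at least $\nu_3(n)+4>\nu_3(n)+3$ for all $n$, and no cited input is needed. If $p\nmid k+1$ and $p\nmid W_p$, equality holds exactly for the $n$ with $p\nmid n$. If $p\mid W_p$, equality never holds. Thus, for given $p$ and $k$, the last claim of the conjecture is true if and only if $p$ is not a Wolstenholme prime and $p\nmid k+1$.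

The rest of the lecture proves Theorem 2.

## The operator $T(f)=U(G^mf)$ and two obstructions

Fix $p$ and $m$ and write $D=D_m$. Since $D_m=D_1^m$, raising (1) to the $m$-th power gives $D(x)=G(x)^mD(x^p)$. Also $D\equiv1\pmod p$, so
$$d_m(0)=1,\qquad p\mid d_m(i)\quad(i\ge1). \tag{4}$$
Define $T(f)=U(G^mf)$ on $\mathbb Z_p[[x]]$. By (2), $U(fD)=U\big(fG^m\cdot D(x^p)\big)=T(f)\,D$. Starting from $f=1$ and repeating, $U^tD=T^t(1)\,D$. With $E=T(1)-1$ we obtain, by linearity,
$$U^{t+1}D-U^tD=T^t(E)\cdot D\qquad(t\ge0). \tag{5}$$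
If $n=p^tn_0$ with $p\nmid n_0$, the coefficient of $x^{n_0}$ on the left is $d_m(pn)-d_m(n)$. So everything is contained in $T^t(E)$, and for Theorem 2 we need it modulo $m^2(m+1)p^{4-\varepsilon+t}$. The sensible plan is to imitate Proposition 1: compute $E$, then show that each application of $T$ gains a factor $p$. Both halves get stuck.

The first obstruction is the iteration. In Proposition 1 we knew $E$ up to an error $p^{4-\varepsilon}h$ with $h\in x\mathbb Z[[x]]$. For $t\ge1$ the error must gain a factor $p$ at each step, but $T$ does not map $x\mathbb Z_p[[x]]$ into $p\,\mathbb Z_p[[x]]$. Indeed $T(x^p)=x\,U(G^m)=x+O(x^2)$. So knowing $E$ modulo $p^{4-\varepsilon}$ and nothing more gives $T(E)$ only modulo $p^{4-\varepsilon}$, and for $p\mid n$ the argument says nothing useful. We need to know how the error is divisible: terms far out should carry more powers of $p$.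

The second obstruction is the factor $m^2(m+1)$. Take $p=3$. Then $1-x^3=(1-x)^3+3x(1-x)$, so $G=1+3z$. From $z=x+2x^2+3x^3+\cdots$, $z^2=x^2+4x^3+\cdots$, $z^3=x^3+\cdots$ we get
$$d_m(3)-d_m(1)=[x^3](1+3z)^m=9m+36\binom m2+27\binom m3=\frac92\,m^2(m+1). \tag{6}$$
The individual terms are not divisible by $m^2(m+1)$; the first one is $9m$. The factor appears only after cancellation, and a termwise estimate in this form cannot see it.

There is a formal reason for the factor. The coefficients of $E=U(G^m)-1$ are polynomials in $m$ over $\mathbb Q$, because $G^m=\sum_r\binom mr(G-1)^r$ and $G-1\in x\mathbb Z[[x]]$. They vanish at $m=0$. At $m=-1$ they vanish because $U\big((1-x)^p/(1-x^p)\big)=U\big((1-x)^p\big)/(1-x)=(1-x)/(1-x)=1$. Their derivatives at $m=0$ are the coefficients of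
$$U(\log G)=U\big(\log(1-x^p)\big)-p\,U\big(\log(1-x)\big)=\log(1-x)+p\sum_{n\ge1}\frac{x^n}{pn}=0 .$$
So $m^2(m+1)$ divides them in $\mathbb Q[m]$. But this does not bound the denominators of the quotient, and we need valuations. We look for a form of $E$ in which the factor is visible in every single term.

Both obstructions are removed by one decision: use $z=x/(1-x)^2$ as the variable not only on the input side, as in (6), but also on the output side of $T$.

## The matrix of $T$ in powers of $z=x/(1-x)^2$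

Why $z$? Both $z$ and $G$ are unchanged under $x\mapsto1/x$: $\frac{1/x}{(1-1/x)^2}=\frac{x}{(x-1)^2}$, and $\frac{1-x^{-p}}{(1-x^{-1})^p}=\frac{x^p-1}{(x-1)^p}=G(x)$ because $p$ is odd. So one may hope that $G$ is a polynomial in $z$.

**Lemma 4.** $G=Q(z)$ with $Q(z)=1+pzR(z)$, where $R\in\mathbb Z[z]$ is monic of degree $\frac{p-3}2$.

For $p=3$ this is $Q=1+3z$, $R=1$. For $p=5$ the proof will give $Q=1+5z+5z^2$, $R=1+z$.

**Proof.** We first recall Waring's identity
$$\alpha^p+\beta^p=\sum_{k=0}^{(p-1)/2}(-1)^k\frac p{p-k}\binom{p-k}k(\alpha\beta)^k(\alpha+\beta)^{p-2k}.$$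
To see it, put $s=\alpha+\beta$, $q=\alpha\beta$ and compare the coefficients of $t^p$ in $-\log(1-\alpha t)-\log(1-\beta t)=-\log\big(1-t(s-qt)\big)=\sum_{r\ge1}\frac{t^r(s-qt)^r}r$. On the left we get $(\alpha^p+\beta^p)/p$; on the right, $r=p-k$ contributes $\frac1{p-k}\binom{p-k}k(-q)^ks^{p-2k}$.

With $\alpha=1$, $\beta=-x$ the identity becomes $1-x^p=\sum_kc_kx^k(1-x)^{p-2k}$, where $c_k=\frac p{p-k}\binom{p-k}k$. Dividing by $(1-x)^p$ gives $G=\sum_{k=0}^{(p-1)/2}c_kz^k$. Here $c_0=1$. For $1\le k\le\frac{p-1}2$, $c_k=\binom{p-k}k+\binom{p-k-1}{k-1}$ is an integer, and $(p-k)c_k=p\binom{p-k}k$ with $p\nmid p-k$ shows $p\mid c_k$. For $k=\frac{p-1}2$, $c_k=\frac{2p}{p+1}\cdot\frac{p+1}2=p$. So $Q=\sum_k c_kz^k$ has the stated form. (For $p=5$: $c_1=\frac54\cdot4=5$, $c_2=5$.) $\square$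

Since $z=x+O(x^2)$ has integer coefficients, one can solve for coefficients successively, and every series in $\mathbb Z[[x]]$ is uniquely $\sum_lc_lz^l$ with $c_l\in\mathbb Z$. In short, $\mathbb Z[[x]]=\mathbb Z[[z]]$, and likewise over $\mathbb Z_p$.

**Lemma 5.** For $k\ge0$ we have $T(z^k)=\sum_{l\ge0}T_{k,l}z^l$, a finite sum, with $T_{k,l}\in\mathbb Z$ and
$$T_{k,l}=\frac{pm+2k}{p(2l+m)}\,[z^{pl-k}]\,Q(z)^{2l+m}. \tag{7}$$

**Step 1: a formula for the coefficients.** Since $T(z^k)=U(G^mz^k)\in\mathbb Z[[x]]=\mathbb Z[[z]]$, we may write $T(z^k)=\sum_lc_lz^l$ with $c_l\in\mathbb Z$. To extract $c_l$, let $\vartheta=x\frac{d}{dx}$ and let $\mathrm{CT}$ be the constant term of a Laurent series. For every Laurent series $A$,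
$$\mathrm{CT}_x\Big[A(z)\frac{\vartheta z}z\Big]=\mathrm{CT}_z[A(z)]. \tag{8}$$
It suffices to check this on powers $A=z^j$, because the part of $A$ of positive order contributes $0$ to both sides and only finitely many other terms remain. For $j\ne0$, $z^j\,\vartheta z/z=\frac1j\vartheta(z^j)$ has constant term $0$; for $j=0$, $\vartheta z/z=1+O(x)$ has constant term $1$. Applying (8) to $A=T(z^k)z^{-l}$ gives $c_l=\mathrm{CT}_x\big[T(z^k)\,z^{-l}\,\vartheta z/z\big]$.

**Step 2: removing $U$.** For a power series $a$ and a Laurent series $b$, $\mathrm{CT}[U(a)b]=\mathrm{CT}[a(x)b(x^p)]$, as both equal $\sum_na_{pn}b_{-n}$. Put $z_p=z(x^p)$, so that $\vartheta(z_p)=p\,(\vartheta z)(x^p)$. With $a=G^mz^k=Q(z)^mz^k$ and $b=z^{-l}\vartheta z/z$ we get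
$$c_l=\frac1p\,\mathrm{CT}_x\Big[z^kQ^m\,z_p^{-l}\,\frac{\vartheta z_p}{z_p}\Big].$$

**Step 3: everything in terms of $z$.** The point is that $z_p$ is a rational function of $z$:
$$z_p=\frac{x^p}{(1-x^p)^2}=\frac{x^p}{(1-x)^{2p}}\cdot\frac{(1-x)^{2p}}{(1-x^p)^2}=z^pQ(z)^{-2}.$$
Taking logarithmic derivatives, $\vartheta z_p/z_p=\big(p-2zQ'(z)/Q(z)\big)\,\vartheta z/z$. By (8),
$$c_l=\mathrm{CT}_z\big[z^{k-pl}Q^{2l+m}\big]-\frac2p\,\mathrm{CT}_z\big[z^{k-pl}\,zQ'Q^{2l+m-1}\big].$$
Since $zQ'Q^{2l+m-1}=\frac1{2l+m}\,z\frac{d}{dz}Q^{2l+m}$, the second constant term is $\frac{pl-k}{2l+m}[z^{pl-k}]Q^{2l+m}$. Therefore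
$$c_l=\Big(1-\frac{2(pl-k)}{p(2l+m)}\Big)[z^{pl-k}]Q^{2l+m}=\frac{pm+2k}{p(2l+m)}[z^{pl-k}]Q^{2l+m}.$$
As $\deg Q=\frac{p-1}2$, this vanishes once $pl-k>\frac{p-1}2(2l+m)$, that is, once $l>k+\frac{p-1}2m$. So the sum is finite. $\square$

As an example take $p=3$, $m=1$. Formula (7) gives $T_{0,1}=\frac{3}{9}[z^3](1+3z)^3=9$ and $T_{0,l}=0$ for $l\ge2$, so $E=9z$, in agreement with $g_j=9j$. Further $T_{1,1}=\frac59[z^2](1+3z)^3=15$, $T_{1,2}=\frac5{15}[z^5](1+3z)^5=81$ and $T_{1,l}=0$ for $l\ge3$, so $T(z)=15z+81z^2$. Directly, $T(z)=U(z+3z^2)$, and as $z^2=\sum\binom{n+1}3x^n$, its coefficients at $x$ and $x^2$ are $3+3\cdot4=15$ and $6+3\cdot35=111=2\cdot15+81$.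

Four consequences of Lemma 5 will be used. First, $T$ maps $\mathbb Z_p[z]$ to itself. Second, $T_{0,0}=1$ and $T_{k,0}=0$ for $k\ge1$. Third, $T_{k,l}=0$ for $k>pl$. Fourth, when $pl>k$ we may expand $Q^{2l+m}=\sum_r\binom{2l+m}rp^rz^rR^r$. The term $r=0$ does not contribute, and $\frac1{2l+m}\binom{2l+m}r=\frac1r\binom{2l+m-1}{r-1}$, so
$$T_{k,l}=(pm+2k)\sum_{r\ge1}\binom{2l+m-1}{r-1}\frac{p^{r-1}}r\,[z^{pl-k-r}]R^r\qquad(pl>k). \tag{9}$$
Since $R^r$ has degree $r\frac{p-3}2$, a term contributes only if $0\le pl-k-r\le r\frac{p-3}2$, that is, only if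
$$\frac{2(pl-k)}{p-1}\le r\le pl-k,\qquad\text{where}\quad\frac{2(pl-k)}{p-1}=2l+\frac{2(l-k)}{p-1}. \tag{10}$$
Each such term has valuation at least
$$\mu(r)=r-1-\nu(r).$$
For $p=3$ we have $R=1$, and only $r=3l-k$ occurs. The lower bound in (10) is the crucial gain: the number of factors $p$ grows with $l$. It also answers the second obstruction. For $p=3$, $k=0$, $l=1$ only $r=3$ survives, and (9) reads $T_{0,1}=3m\binom{m+1}2\frac93=\frac92m^2(m+1)$. What was a sum of three terms in (6) is now one term.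

## Weights on the powers of $z$

The first obstruction asks for a module of polynomials on which $T$ does gain a factor $p$. We use a weight $n(k)$ that prescribes a minimal divisibility for the coefficient of $z^k$.

**Definition.** For $p=3$ put $n(k)=k$ for $k\ge1$. For $p\ge5$ put $n(1)=1$ and $n(k)=k-1$ for $k\ge2$. Let
$$N=\Big\{\sum_{k\ge1}a_kz^k\in\mathbb Z_p[z]:\ \nu(a_k)\ge n(k)\ \text{for all }k\Big\}.$$

For $p=3$, $3z+9z^2\in N$ but $3z^2\notin N$. For $p=5$, $5z+5z^2+25z^3\in N$. Since $n(k)\ge1$ always, $N\subset p\,\mathbb Z_p[[x]]$.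

The condition $T(N)\subset pN$ amounts to $\nu(T_{k,l})\ge1+n(l)-n(k)$ for $k,l\ge1$, and some entries force the weights to grow: (7) gives $T_{pl,l}=\frac{pm+2pl}{p(2l+m)}=1$, so $n(pl)\ge n(l)+1$ is necessary. For $p=3$, formula (9) gives $T_{2,1}=3m+4$ (only $r=1$), which is a unit, so $n(2)\ge n(1)+1$ is necessary. This explains the steeper weight for $p=3$. On the other hand the weights must be small enough for $E$ to satisfy them. After Lemma 6 we shall see that for $p=5$ the choice $n(2)=2$ would be too large.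

**Lemma 6.** (i) $T(N)\subset pN$. (ii) $T(z)\in p(m+1)z+pN$. (iii) $E\in m^2(m+1)\,p^{3-\varepsilon}\big(\frac{W_p}2z+N\big)$.

Part (iii) describes the start, (ii) follows the main term, and (i) controls the error.

**Step 1: part (i), the error gains a factor $p$.** Since $T_{k,0}=0$ for $k\ge1$, we need exactly
$$\nu(T_{k,l})\ge1+n(l)-n(k)\qquad(k,l\ge1).$$

Let $p=3$, so the requirement is $\nu(T_{k,l})\ge1+l-k$. If $k>l$, the right side is at most $0$ and integrality of $T_{k,l}$ suffices. If $k\le l$, only $r=3l-k$ occurs in (9), and $l-k=r-2l$. So it suffices that $r-1-\nu(r)\ge1+r-2l$, that is, $\nu(r)\le2l-2$. This holds because $r<3l\le3^{2l-1}$ (the last inequality says $l\le9^{l-1}$).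

Let $p\ge5$. We first note that
$$\mu(r)\ge\frac r2\qquad(r\ge2), \tag{11}$$
that is, $\nu(r)\le\frac r2-1$. This is clear if $\nu(r)=0$, and if $\nu(r)=v\ge1$, then $r\ge5^v\ge2v+2$. Now we go through all pairs $(k,l)$.

* $k>pl$: then $T_{k,l}=0$.
* $k\ge l+2$: here $n(k)=k-1\ge l+1\ge1+n(l)$, and integrality suffices. This includes $k=pl$.
* $k=l+1$ with $l\ge2$: here $n(k)=l=1+n(l)$, and integrality suffices.
* $k=2$, $l=1$: the requirement is $\nu\ge1$. By (10), $r\ge\frac{2(p-2)}{p-1}>1$, so $r\ge2$, and $\mu(r)\ge1$ by (11).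
* $k\le l$: by (10), $r\ge2l$, so $\nu(T_{k,l})\ge l$ by (11). The requirement is $1$ if $l=1$ (then $k=1$), and $l-n(k)\le l-1$ if $l\ge2$.

**Step 2: part (ii), the main term is multiplied by $p(m+1)$.** As $T_{1,0}=0$ and $n(1)=1$, we need $T_{1,1}\equiv p(m+1)\pmod{p^2}$ and $\nu(T_{1,l})\ge1+n(l)$ for $l\ge2$.

For $k=l=1$, (10) gives $2\le r\le p-1$. The term $r=2$ in (9) is
$$(pm+2)(m+1)\frac p2\,[z^{p-3}]R^2=(pm+2)(m+1)\frac p2\equiv p(m+1)\pmod{p^2},$$
because $R^2$ is monic of degree $p-3$. Terms with $r\ge3$ occur only for $p\ge5$; by (11) they have $\mu(r)\ge\frac32$, hence $\mu(r)\ge2$, and they vanish modulo $p^2$.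

Let $l\ge2$. If $p\ge5$, then $r\ge2l$ and (11) give $\nu(T_{1,l})\ge l=1+n(l)$. If $p=3$, then $r=3l-1$ is prime to $3$, so $\nu(T_{1,l})\ge3l-2\ge l+1=1+n(l)$.

**Step 3: part (iii), the factor $m^2(m+1)$.** As $T_{0,0}=1$, we have $E=\sum_{l\ge1}T_{0,l}z^l$. Formula (9) with $k=0$ reads
$$T_{0,l}=m\sum_r(2l+m-1)(2l+m-2)\cdots(2l+m-r+1)\,\frac{p^r}{r!}\,[z^{pl-r}]R^r .$$
By (10), $r\ge\frac{2pl}{p-1}>2l$, so $r\ge2l+1$. The product runs over consecutive integers from $2l+m-1\ge m+1$ down to $2l+m-r+1\le m$. It therefore contains both $m+1$ and $m$ as distinct factors. Removing them,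
$$T_{0,l}=m^2(m+1)\,e_l,\qquad e_l=\sum_{r\ge2l+1}A_{l,r}\,\frac{p^r}{r!}\,[z^{pl-r}]R^r,\qquad A_{l,r}\in\mathbb Z,$$
and $A_{1,3}=1$, since for $l=1$, $r=3$ the product is $(m+1)m$. (From here on $e_l$ has this meaning; the $e_s$ of Proposition 1 are no longer used.)

**Step 4: part (iii), the sizes of the $e_l$.** We claim that $\nu(e_1)\ge3-\varepsilon$, that $e_1$ modulo $p^{4-\varepsilon}$ does not depend on $m$, and that $\nu(e_l)\ge3-\varepsilon+n(l)$ for $l\ge2$. Recall Legendre's formula $\nu(r!)=\frac{r-s(r)}{p-1}$, where $s(r)$ is the sum of the base-$p$ digits of $r$. It gives $\nu(r!)\le\frac{r-1}{p-1}$ for $r\ge1$.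

Let $p\ge5$. Then $\nu(p^r/r!)\ge r-\frac{r-1}{4}=\frac{3r+1}4$. For $l=1$, the term $r=3$ is $\frac{p^3}6[z^{p-3}]R^3$, which has valuation at least $3$ and does not involve $m$. The terms with $r\ge4$ have valuation at least $\frac{13}4$, hence at least $4$. For $l\ge2$ we have $r\ge2l+1$, so $\nu(e_l)\ge\frac{3(2l+1)+1}4=\frac{3l}2+1\ge l+2=3+n(l)$.

Let $p=3$. Only $r=3l$ occurs. So $e_1=\frac{27}6=\frac92$, which has valuation $2$ and does not involve $m$. For $l\ge2$, $\nu((3l)!)=l+\nu(l!)$ gives $\nu(e_l)\ge3l-\nu((3l)!)=2l-\nu(l!)$. For $l=2$ this is $4=2+n(2)$. For $l\ge3$ it is at least $2l-\frac{l-1}2\ge l+2=2+n(l)$.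

**Step 5: part (iii), the value of $e_1$.** Since $e_1$ modulo $p^{4-\varepsilon}$ is the same for all $m$, we compute it for $m=1$. Then $2e_1=T_{0,1}$ is the coefficient of $z$ in $E=U(G)-1$. As $E$ has no constant term and $z=x+O(x^2)$, it is also the coefficient of $x$, namely
$$2e_1=[x^p]\frac{1-x^p}{(1-x)^p}=\binom{2p-1}{p}-1=\binom{2p-1}{p-1}-1=p^{3-\varepsilon}W_p .$$
(Together with Step 4 this proves once more that $W_p$ is an integer.) Hence $e_1\equiv p^{3-\varepsilon}\frac{W_p}2\pmod{p^{4-\varepsilon}}$ for all $m$. So $p^{-(3-\varepsilon)}\sum_le_lz^l$ equals $\frac{W_p}2z$ plus an element of $p\mathbb Z_p\,z$ plus terms $b_lz^l$, $l\ge2$, with $\nu(b_l)\ge n(l)$. Since $pz\in N$, this is (iii). $\square$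

Here is the promised check on the weight for $p=5$. With $l=2$, (10) gives $5\le r\le10$. For $r=5$ the term of $e_2$ is $(m+3)(m+2)\frac{5^5}{5!}$, because $R^5$ is monic of degree $5$. For $r=6,\dots,10$ the numbers $\nu(5^r/r!)$ are $5,6,7,8,8$. So for $m=1$ we have $\nu(e_2)=4=3+n(2)$ exactly, and $n(2)=2$ would make (iii) false.

## From $T^t(E)$ to $d_m(p^an)-d_m(n)$

**Step 1: iterating.** We claim that for all $t\ge0$
$$T^t(E)\in m^2(m+1)\,p^{3-\varepsilon+t}\Big(\frac{W_p}2(m+1)^tz+N\Big). \tag{12}$$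
For $t=0$ this is Lemma 6 (iii). Suppose it holds for $t$. Since $\frac{W_p}2\in\mathbb Z_p$, parts (ii) and (i) of Lemma 6 give
$$T\Big(\frac{W_p}2(m+1)^tz+N\Big)\subset\frac{W_p}2(m+1)^t\big(p(m+1)z+pN\big)+pN\subset p\Big(\frac{W_p}2(m+1)^{t+1}z+N\Big),$$
which is (12) for $t+1$.

**Step 2: Theorem 2 for $a=1$.** The aim is to read one coefficient of (5). Write $n=p^tn_0$ with $p\nmid n_0$ and $t=\nu(n)$, and put $C=m^2(m+1)p^{3-\varepsilon+t}$, $c=\frac{W_p}2(m+1)^t$. Since $[x^j]z=j$ and $N\subset p\,\mathbb Z_p[[x]]$, (12) gives $[x^j]T^t(E)\in C(cj+p\mathbb Z_p)$ for $j\ge1$, and the constant term of $T^t(E)$ is $0$. Comparing coefficients of $x^{n_0}$ in (5),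
$$d_m(pn)-d_m(n)=\sum_{j=1}^{n_0}[x^j]T^t(E)\;d_m(n_0-j).$$
For $j=n_0$ we have $d_m(0)=1$, and the term lies in $C(cn_0+p\mathbb Z_p)$. For $j<n_0$ the factor $d_m(n_0-j)$ is divisible by $p$ by (4), so the term lies in $Cp\mathbb Z_p$. Altogether $d_m(pn)-d_m(n)=C(cn_0+p\theta')$ with $\theta'\in\mathbb Z_p$. As $n_0$ is a unit of $\mathbb Z_p$ and $p^tn_0=n$,
$$d_m(pn)-d_m(n)=p^{3-\varepsilon}m^2(m+1)\,n\Big(\frac{W_p}2(m+1)^{\nu(n)}+p\,\frac{\theta'}{n_0}\Big).$$

**Step 3: general $a$.** We telescope: $d_m(p^an)-d_m(n)=\sum_{i=0}^{a-1}\big(d_m(p^{i+1}n)-d_m(p^in)\big)$. By Step 2 applied to $p^in$ in place of $n$, the term with index $i\ge1$ lies in $p^{3-\varepsilon}m^2(m+1)\,p^in\,\mathbb Z_p\subset p^{3-\varepsilon}m^2(m+1)\,n\cdot p\,\mathbb Z_p$. These terms only change $\theta$, and Theorem 2 is proved. $\blacksquare$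

Some values for $p=3$ can be checked by hand. Let $m=1$. From $E=9z$ and $T(z)=15z+81z^2$ we get $T(E)=135z+729z^2=54\big(\frac52z+\frac{27}2z^2\big)$. Formula (12) with $t=1$ predicts an element of $54(z+N)$, and indeed $\frac52=1+3\cdot\frac12$ and $9\mid\frac{27}2$ in $\mathbb Z_3$. Reading the coefficient of $x$ in (5) gives $d_1(9)-d_1(3)=135=3^3\cdot5$. On the other side, $D_1(x)=(1+3z)D_1(x^3)$ with $d_1(1)=3$, $d_1(2)=6$, $d_1(3)=12$ gives $d_1(9)=27+18\cdot3+9\cdot6+12=147$, so $d_1(3)-d_1(1)=9$ and $d_1(9)-d_1(3)=135$.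

For $m=2$, where $p\mid m+1$, use $G^2=1+6z+9z^2$, whose coefficients at $x^3,x^6,x^9$ are $54$, $351$, $1134$. We get $d_2(1)=6$, $d_2(2)=21$, $d_2(3)=54+6=60$ and $d_2(9)=1134+351\cdot6+54\cdot21+60=4434$. So $d_2(3)-d_2(1)=54=2\cdot3^3$, where (3) is an equality. But $d_2(9)-d_2(3)=4374=2\cdot3^7$, strictly more than the bound $1+0+1+2=4$, as Corollary 3 requires when $p$ divides both $m+1$ and $n$.

For $m=8$, formula (6) gives $d_8(3)-d_8(1)=\frac92\cdot64\cdot9=2592=2^5\cdot3^4$. By (3), the valuation of $d_8(9)-d_8(3)$ is at least $1+2+2=5$. So $d_8(9)-d_8(1)$ has valuation exactly $4$, whereas equality in the last claim of the conjecture would need $3$ at $n=1$.
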